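# Nested ind-groups and their finite subsets

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero. "Variety" means a reduced separated scheme of finite type over $\mathbb K$, possibly reducible, identified with its set of $\mathbb K$-points.

## 1. Two groups of plane automorphisms

Consider the automorphisms of the affine plane of the form
$$(x,y)\longmapsto (ax+b,\; cy+p(x)),\qquad a,c\in\mathbb K^*,\ b\in\mathbb K,\ p\in\mathbb K[x].$$
They form a group $J$. If we first apply the map with data $(a',b',c',p')$ and then the one with data $(a,b,c,p)$, the second coordinate becomes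
$$c\,(c'y+p'(x))+p(a'x+b').$$
So if $\deg p\le d$ and $\deg p'\le d$, the new polynomial $cp'(x)+p(a'x+b')$ again has degree at most $d$. The inverse map has second coordinate $c^{-1}\bigl(y-p(a^{-1}(x-b))\bigr)$, which again involves a polynomial of degree at most $d$. Hence the maps with $\deg p\le d$ form a subgroup $J_d$, parametrized by the affine variety $\mathbb K^*\times\mathbb K\times\mathbb K^*\times\mathbb K^{d+1}$, with group law and inversion given by regular functions. Each $J_d$ is a linear algebraic group, and
$$J=\bigcup_d J_d,\qquad J_1\subset J_2\subset\cdots .$$
The group $J$ is infinite-dimensional, but any finite set of elements of $J$ lies in one algebraic group, namely $J_d$ for $d$ large.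

Now take two other automorphisms,
$$\sigma(x,y)=(y,x),\qquad u(x,y)=(x,\,y+x^2).$$
The first generates a group of order $2$. The second lies in the one-parameter group $(x,y)\mapsto(x,y+tx^2)$. So each of them lies in an algebraic group of automorphisms. Consider $h=\sigma\circ u$, that is, $h(x,y)=(y+x^2,\,x)$, and write $h^n(x,y)=(x_n,y_n)$. Then
$$x_{n+1}=y_n+x_n^2,\quad y_{n+1}=x_n,\qquad\text{so}\qquad x_{n+1}=x_{n-1}+x_n^2\ (n\ge1),$$
with $\deg x_0=1$ and $\deg x_1=2$, and by induction $\deg x_n=2^n$. If an algebraic group $M$ acts on $\mathbb A^2$ by a morphism $M\times\mathbb A^2\to\mathbb A^2$, the degrees of its elements are bounded: cover $M$ by finitely many affine open sets $O$. On each of them the two components of the action lie in $\mathcal O(O)[x,y]$ and have a bounded degree in $x,y$. So no such $M$ contains $h$, and the two-element set $\{\sigma,u\}$ lies in no algebraic group of automorphisms.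

The first group passes the following test, and the second configuration fails it: *does every finite subset lie in an algebraic subgroup?* An increasing union of algebraic subgroups always passes. We ask for the converse: if an infinite-dimensional group passes the test, must it be an increasing union $G_1\subset G_2\subset\cdots$ of algebraic subgroups?

## 2. Ind-groups, nested groups, and the statements

**Definition (ind-variety).** An ind-variety is a set $\mathfrak V$ with a countable ascending filtration $\mathfrak V=\bigcup_d V_d$ by varieties, each $V_d$ closed in $V_{d+1}$. A morphism between two ind-varieties is a map that sends each member of the first filtration into some member of the second, by a morphism of varieties. Two filtrations of the same set are admissible (equivalent) if the identity map is an isomorphism of the two ind-varieties. A subset $S\subset\mathfrak V$ is closed if $S\cap V_d$ is Zariski closed in $V_d$ for every $d$.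

For example, $\mathbb K[x]=\bigcup_d\mathbb K[x]_{\le d}$ is an ind-variety filtered by affine spaces. The filtration by $\mathbb K[x]_{\le 2d}$ is equivalent to it.

**Definition (ind-group).** An ind-group is a group $\mathfrak G$ with an ind-variety structure $\mathfrak G=\bigcup_iG_i$ such that for all $i,j$ there are $n(i,j)$ and $m(i)$ for which multiplication $G_i\times G_j\to G_{n(i,j)}$ and inversion $G_i\to G_{m(i)}$ are morphisms of varieties. It is affine if it admits such a filtration by affine varieties.

Our $J=\bigcup J_d$ is an ind-group. A zero-dimensional example is $\mathbb Z=\bigcup_d\{-d,\dots,d\}$. For an irreducible affine variety $X$, the group $\mathrm{Aut}(X)$ is an affine ind-group: it has a filtration $\bigcup_iA_i$ by affine varieties for which, in addition, each action map $A_i\times X\to X$ is a morphism.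

**Definition (algebraic subgroup).** An algebraic subgroup of $\mathfrak G=\bigcup G_i$ is a subgroup that is a closed algebraic subset of some $G_i$. It is then an algebraic group with the induced structure.

A faithful action of a linear algebraic group on $X$ embeds that group as an algebraic subgroup of $\mathrm{Aut}(X)$; thus $J_d$ is one in $\mathrm{Aut}(\mathbb A^2)$. In $\mathbb Z$, filtered as above, a subgroup inside $\{-d,\dots,d\}$ is trivial, so the element $1$ lies in no algebraic subgroup.

**Definition (nested).** A subgroup $G$ of $\mathfrak G$ is nested if it is the union of an increasing sequence $G_1\subset G_2\subset\cdots$ of algebraic subgroups of $\mathfrak G$. The ind-group $\mathfrak G$ is nested if it is a nested subgroup of itself.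

So $J$ is nested. By Section 1, $\mathrm{Aut}(\mathbb A^2)$ is not: a finite subset of an increasing union lies in one member, and $\{\sigma,u\}$ lies in no algebraic subgroup. (An algebraic subgroup $M\subset A_i$ acts by a morphism $M\times\mathbb A^2\to\mathbb A^2$.)

The conjecture we study is from Hanspeter Kraft and Mikhail Zaidenberg, "Automorphism groups of affine varieties and their Lie algebras", arXiv:2403.12489 (2024): *if every finite subset of an ind-group $\mathfrak G$ (resp. of $\mathrm{Aut}(X)$) is contained in an algebraic group, then $\mathfrak G$ (resp. $\mathrm{Aut}(X)$) is nested.* Here "contained in an algebraic group" means contained in an algebraic subgroup of $\mathfrak G$ (resp. of $\mathrm{Aut}(X)$), and ind-groups need not be affine. Both versions are true. A *morphism* $\varphi:V\to\mathfrak G$ from a variety means a morphism $V\to G_s$ for some $s$.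

**Theorem A.** If every finite subset of an ind-group $\mathfrak G$ is contained in an algebraic subgroup of $\mathfrak G$, then $\mathfrak G$ is nested. In particular this holds for $\mathfrak G=\mathrm{Aut}(X)$. (The converse is obvious.)

**Theorem B ($\mathbb K$ uncountable).** Let $\varphi:V\to\mathfrak G$ be a morphism from a variety such that every finite subset of $\varphi(V)$ is contained in an algebraic subgroup of $\mathfrak G$. Then there is a finite $F\subset\varphi(V)$ such that $\overline{\langle F\rangle}$ is an algebraic subgroup containing $\varphi(V)$. Consequently the following are equivalent for $\mathfrak G$: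

- (i) every finite subset lies in an algebraic subgroup;
- (ii) $\mathfrak G$ is nested;
- (iii) every $G_i$ lies in an algebraic subgroup, i.e. $\mathfrak G$ has an admissible filtration by algebraic subgroups.

**Corollary C ($\mathbb K$ arbitrary).** A commutative ind-group is nested if and only if each of its elements lies in an algebraic subgroup.

**Theorem D ($\mathbb K$ arbitrary).** For every $k\ge1$ there is an affine ind-group $\mathfrak G$, filtered by affine spaces, in which every $k$ elements lie in a unipotent algebraic subgroup, but which is not nested.

So, for general ind-groups, "finite" in Theorem A cannot be replaced by "of cardinality at most $k$", for any $k$. No claim is made that the groups of Theorem D occur as $\mathrm{Aut}(X)$. Likewise, statement (iii) is claimed only for uncountable $\mathbb K$.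

The two phrasings in (iii) agree. If every $G_i$ lies in an algebraic subgroup, Section 7 builds the filtration. Conversely, suppose $(M_n)$ is an admissible filtration by algebraic subgroups. By the definition of equivalence, each $G_i$ is mapped by the identity into some $M_n$, so it lies in an algebraic subgroup.

## 3. Closures, and the case of a countable field

We write $e$ for the unit of $\mathfrak G=\bigcup_iG_i$.

**(F0) Closures of subgroups.** *Let $\Gamma\subset\mathfrak G$ be an abstract subgroup. Its closure $\overline\Gamma$ in $\mathfrak G$ is a subgroup. If $\Gamma\subset G_i$ for some $i$, then $\overline\Gamma$ is an algebraic subgroup, and it is contained in every algebraic subgroup that contains $\Gamma$.*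

Proof. A translation restricts to morphisms $G_i\to G_n$, so preimages of closed sets are closed; since its inverse is also a translation, it is a homeomorphism of $\mathfrak G$. The same holds for inversion. For $\gamma\in\Gamma$ we get $\gamma\overline\Gamma=\overline{\gamma\Gamma}=\overline\Gamma$. Hence $\Gamma x\subset\overline\Gamma$ for every $x\in\overline\Gamma$, and then $\overline\Gamma x=\overline{\Gamma x}\subset\overline\Gamma$. So $\overline\Gamma$ is closed under products, and $\overline\Gamma^{-1}=\overline{\Gamma^{-1}}=\overline\Gamma$.

Each $G_i$ is closed in $\mathfrak G$, because it is closed in $G_j$ for $j\ge i$ and $G_i\cap G_j=G_j$ for $j\le i$. So if $\Gamma\subset G_i$, then $\overline\Gamma$ is a closed subset of $G_i$ and a subgroup: an algebraic subgroup. For the same reason every algebraic subgroup $P$, being closed in some $G_j$, is closed in $\mathfrak G$; if $P\supset\Gamma$, then $P\supset\overline\Gamma$. $\square$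

If $\mathbb K$ is countable, this already proves Theorem A. Each variety then has countably many points, so $\mathfrak G=\{g_1,g_2,\dots\}$ is countable (repeat elements if $\mathfrak G$ is finite). By hypothesis $\{g_1,\dots,g_n\}$ lies in an algebraic subgroup, so by (F0)
$$M_n=\overline{\langle g_1,\dots,g_n\rangle}$$
is an algebraic subgroup. Clearly $M_n\subset M_{n+1}$ and $\bigcup_nM_n=\mathfrak G$.

If $\mathbb K$ is uncountable, this enumeration is not available. The first thing to try is to enumerate a countable *dense* subset of each $G_i$ and form the same chain $M_n$. It stops working in the smallest example. Let $\mathfrak G=\mathbb G_m$, constant filtration, and let the dense subset be the roots of unity. Any finite set of roots of unity generates a finite group, so every $M_n$ is finite, and $\bigcup_nM_n$ is the group of all roots of unity. This is not $\mathbb G_m$, since it does not contain $2$. A countable increasing union of closed subsets that contains a dense set need not be everything. On the other hand, the single element $2$ generates a dense subgroup of $\mathbb G_m$, so $\overline{\langle 2\rangle}=\mathbb G_m$. Points must be *chosen*, and the right criterion seems to be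 infinitesimal: the bad points generate groups with zero Lie algebra.

A second attempt is to choose a finite $F\subset G_i$ for which $\overline{\langle F\rangle}$ has the largest possible dimension. Here the trouble is that nothing bounds these dimensions in advance: $\overline{\langle F\rangle}$ lies in some $G_{d}$, but $d$ depends on $F$, and $F$ ranges over finite sets of all sizes.

The way out is to measure less. Look only at the groups generated by *one* element. These are parametrized by points of a variety, and a Baire-type argument will put them all in one $G_d$. Their Lie algebras then lie in the finite-dimensional space $T_eG_d$, so finitely many of them span the sum of all of those that we need. Lie algebras see only identity components, so a second Baire argument will bound an exponent, and a lemma about $N$-th roots (Section 5) will remove that exponent.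

## 4. Baire, tangent spaces, and Cartier

**(F1)** *If $\mathbb K$ is uncountable, an irreducible variety $Z$ is not a countable union of proper closed subsets.*

Proof. Suppose $Z=\bigcup_nZ_n$ with $Z_n$ proper and closed. Let $O\subset Z$ be a nonempty affine open subset. It is dense, so $O\cap Z_n\ne O$ for all $n$, and we may replace $Z$ by $O$. By Noether normalization there is a finite surjective morphism $Z\to\mathbb A^n$ with $n=\dim Z$. It maps proper closed subsets of $Z$, which have dimension less than $n$, to closed subsets of dimension less than $n$. So we may assume $Z=\mathbb A^n$, and we argue by induction on $n$.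

For $n=0$, a proper closed subset of a point is empty. Let $n\ge1$. If a proper closed subset contains a hyperplane $x_1=c$, that hyperplane is one of its irreducible components, so each proper closed subset contains only finitely many of these hyperplanes. There are uncountably many values of $c$, so some hyperplane $\{x_1=c\}\cong\mathbb A^{n-1}$ is contained in none of the $Z_n$. It is then the union of its proper closed subsets $\{x_1=c\}\cap Z_n$, against the induction hypothesis. $\square$

(Over a countable field, $\mathbb A^1$ is the countable union of its points.)

**(F2) Tangent spaces.** Since $G_i\subset G_{i+1}$ is a closed subvariety, $T_eG_i\to T_eG_{i+1}$ is injective. Put $T_e\mathfrak G=\bigcup_iT_eG_i$ (over the $i$ with $e\in G_i$), and for an algebraic subgroup $M$ put $\operatorname{Lie}M=T_eM\subset T_e\mathfrak G$. *The multiplication $\mu$ satisfies $d\mu_{(e,e)}(v,w)=v+w$, and for $N\ge1$ the power map $\pi_N:g\mapsto g^N$, which is a morphism $G_j\to G_q$ for suitable $q\ge j$, satisfies $d(\pi_N)_e(v)=Nv$.*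

Proof. The maps $\mu(\cdot,e)$ and $\mu(e,\cdot)$ are inclusions, so $d\mu(v,0)=v$ and $d\mu(0,w)=w$; add. Since $\pi_N(g)=\mu(\pi_{N-1}(g),g)$, induction on $N$ gives $d(\pi_N)_e(v)=(N-1)v+v=Nv$. $\square$

Recall also that an algebraic group $M$ (a reduced variety, for us) is smooth: it has smooth points, and translations act transitively. So $\dim T_eM=\dim M$.

**(F3)** *Let $H,M$ be closed subgroups of an algebraic group $P$ with $\operatorname{Lie}H\subset\operatorname{Lie}M$. Then $H^\circ\subset M$.*

Proof. Let $Q$ be the scheme-theoretic intersection $H\cap M$, a subgroup scheme of $P$. By Cartier's theorem, group schemes of finite type over a field of characteristic $0$ are smooth (Mumford, *Abelian Varieties*, §11; Milne, *Algebraic Groups*, Thm 3.23). The ideal of $Q$ is the sum of the ideals of $H$ and $M$, so $T_eQ=T_eH\cap T_eM=T_eH$. By smoothness $\dim Q=\dim T_eQ=\dim T_eH=\dim H$. The identity component of $Q$ is therefore an irreducible closed subset of $H^\circ$ of the same dimension as the irreducible variety $H^\circ$, so it equals $H^\circ$. Hence $H^\circ\subset Q\subset M$. $\square$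

The group structure is essential. The curves $y=0$ and $y=x^2$ in $\mathbb A^2$ have the same tangent line at the origin and meet only there. Also, one really gets only $H^\circ$: if $M=\{1\}$ and $H=\{\pm1\}$ in $\mathbb G_m$, then $\operatorname{Lie}H=\operatorname{Lie}M=0$ and $H\not\subset M$.

## 5. Extracting roots along a connected family

The last example shows what is missing: from $\operatorname{Lie}H\subset\operatorname{Lie}M$ we learn only that *powers* of elements of $H$ lie in $M$. A single element cannot be recovered from its power: $(-1)^2\in\{1\}$ and $-1\notin\{1\}$. A whole irreducible family passing through $e$ can.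

**Lemma 1.** Let $M$ be an algebraic subgroup of $\mathfrak G$, $N\ge1$, $Z$ an irreducible variety, and $\varphi:Z\to\mathfrak G$ a morphism with $\varphi(z_0)=e$ for some $z_0\in Z$. If $\varphi(z)^N\in M$ for all $z\in Z$, then $\varphi(Z)\subset M$.

If $\varphi(Z)$ were known to lie in an algebraic group $P$, one could use that the $N$-th power map of $P$ is étale at $e$. Here that is not available: $\varphi(Z)$ lies only in some $G_j$, a variety that may be singular at $e$, and $\pi_N$ maps it to a different variety $G_q$. What survives is that the differential of $\pi_N$ at $e$, multiplication by $N$, is injective. Together with the smoothness of $M$, this is enough.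

*Proof.* Choose $j$ with $M\cup\varphi(Z)\subset G_j$, and $q\ge j$ such that $\pi=\pi_N:G_j\to G_q$ is a morphism. Then $M$ is closed in $G_j$ and in $G_q$. Put
$$Y=\{g\in G_j:\ g^N\in M\}=\pi^{-1}(M),$$
a closed subset of $G_j$, regarded as a reduced variety. It contains $M$, because $M$ is a group, and it contains $\varphi(Z)$, by hypothesis.

**Step 1: the tangent spaces of $Y$ and $M$ at $e$ coincide.** Since $M\subset Y$ is a closed subvariety, $T_eM\subset T_eY$. Conversely, $\pi$ restricts to a morphism of varieties $Y\to M$ with $\pi(e)=e$, so $d\pi_e(T_eY)\subset T_eM$. By (F2), $d\pi_e(v)=Nv$; hence $Nv\in T_eM$ for every $v\in T_eY$ (all of this inside $T_eG_q$). As $\operatorname{char}\mathbb K=0$, we may divide by $N$ and get $T_eY\subset T_eM$.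

**Step 2: $Y$ and $M$ coincide near $e$.** Let $m=\dim M$. Since $M$ is smooth, $\dim\mathcal O_{M,e}=m=\dim T_eM$. The surjection $\mathcal O_{Y,e}\to\mathcal O_{M,e}$ and Step 1 give
$$m=\dim\mathcal O_{M,e}\le\dim\mathcal O_{Y,e}\le\dim T_eY=\dim T_eM=m .$$
So $\dim\mathcal O_{Y,e}=\dim T_eY=m$, which means that $\mathcal O_{Y,e}$ is a regular local ring; in particular it is a domain. The kernel of $\mathcal O_{Y,e}\to\mathcal O_{M,e}$ is a prime ideal ($\mathcal O_{M,e}$ is also regular, hence a domain), and the quotient has the same dimension $m$ as the domain $\mathcal O_{Y,e}$. A nonzero prime would lower the dimension, so the kernel is $0$. The ideal of $M$ in the coordinate ring of an affine neighborhood of $e$ in $Y$ is finitely generated and localizes to $0$ at $e$, so it vanishes after shrinking the neighborhood. Thus there is an open neighborhood $O$ of $e$ in $G_j$ with $Y\cap O=M\cap O$.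

**Step 3: spreading out over $Z$.** The set $\varphi^{-1}(O)$ is open in $Z$ and contains $z_0$, so it is dense, as $Z$ is irreducible. For $z\in\varphi^{-1}(O)$ we have $\varphi(z)\in Y\cap O\subset M$. So the closed set $\varphi^{-1}(M)$ contains a dense set, and $\varphi(Z)\subset M$. $\square$

Both hypotheses are used. If $\varphi$ is the constant map to $-1\in\mathbb G_m$, with $M=\{1\}$ and $N=2$, only the condition $\varphi(z_0)=e$ fails, and the conclusion fails too. In characteristic $p$, the $p$-th power map of $\mathbb G_a$ is zero, so for $N=p$, $M=0$ and $\varphi=\mathrm{id}_{\mathbb G_a}$ the conclusion fails.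

## 6. One finite set that generates enough

Here we prove the first assertion of Theorem B. Let $\mathbb K$ be uncountable, and let $\varphi:V\to\mathfrak G$ be a morphism such that every finite subset of $\varphi(V)$ lies in an algebraic subgroup. If $V=\emptyset$, take $F=\emptyset$. Let $V\ne\emptyset$.

**Preparation: making each component pass through $e$.** Let $Z$ run over the finitely many irreducible components of $V$. For each $Z$ fix $z_0\in Z$ and put
$$\psi:Z\to\mathfrak G,\qquad\psi(z)=\varphi(z_0)^{-1}\varphi(z),\qquad\psi(z_0)=e.$$
This is a morphism. For each $z\in Z$ the set $\{\varphi(z_0),\varphi(z)\}$ lies in an algebraic subgroup, and that subgroup contains $\psi(z)$. So by (F0)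
$$H_z=\overline{\langle\psi(z)\rangle}$$
is an algebraic subgroup. (Note that $z_0$, the components, $\psi$, and the numbers $d$, $N$ below all belong to one component $Z$ at a time.)

**Step 1: all the $H_z$ lie in one $G_d$.** For $d\ge1$ put
$$T_d=\{z\in Z:\ \psi(z)^n\in G_d\ \text{ for all }n\in\mathbb Z\}.$$
For fixed $n$, the map $z\mapsto\psi(z)^n$ is a morphism into some $G_m$ with $m\ge d$, and $G_d$ is closed in $G_m$. So the condition on $z$ for this $n$ is closed, and $T_d$, an intersection of closed sets, is closed. Each $H_z$ is contained in some $G_d$, hence $Z=\bigcup_dT_d$. By (F1), $Z=T_d$ for some $d$. Then $\langle\psi(z)\rangle\subset G_d$ for all $z\in Z$, and since $G_d$ is closed in $\mathfrak G$, $H_z\subset G_d$ and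
$$\operatorname{Lie}H_z\subset T_eG_d\qquad\text{for all }z\in Z. \tag{1}$$

**Step 2: one exponent serves a dense set of points.** For $n\ge1$ put
$$S_n=\{z\in Z:\ \psi(z)^n\in H_z^\circ\}.$$
The group $H_z/H_z^\circ$ is finite, so each $z$ lies in some $S_n$, for instance with $n=|H_z/H_z^\circ|$. We do not know that $S_n$ is closed, so we write $Z=\bigcup_nS_n=\bigcup_n\overline{S_n}$. By (F1) some $\overline{S_N}$ equals $Z$; that is, $S_N$ is dense in $Z$.

To see that density is all one can expect, take $\psi=\mathrm{id}$ on $\mathbb G_m$. Then $H_z=\mathbb G_m$ if $z$ is not a root of unity, and $H_z$ is finite with $H_z^\circ=\{1\}$ otherwise. So $S_1$ consists of $1$ and all elements that are not roots of unity: dense, not closed.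

**Step 3: finitely many points span the Lie algebras.** By (1), the sum $L=\sum_{z\in S_N}\operatorname{Lie}H_z$ is a subspace of the finite-dimensional space $T_eG_d$. So there are $z_1,\dots,z_k\in S_N$ with
$$L=\sum_{i=1}^k\operatorname{Lie}H_{z_i}.$$

**Step 4: the candidate group.** Carry out Steps 1–3 for every component of $V$, and let $F\subset\varphi(V)$ be the finite set of all the resulting elements $\varphi(z_0),\varphi(z_1),\dots,\varphi(z_k)$, over all components. By hypothesis $F$ lies in an algebraic subgroup, so by (F0)
$$M=\overline{\langle F\rangle}$$
is an algebraic subgroup. For each component, $\psi(z_i)=\varphi(z_0)^{-1}\varphi(z_i)\in M$, hence $H_{z_i}\subset M$ and therefore $L\subset\operatorname{Lie}M$.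

**Step 5: $N$-th powers lie in $M$.** Fix a component $Z$ and let $z\in S_N$. To compare $H_z$ with $M$ by (F3) we need an algebraic group containing both. Here we use the hypothesis again: the finite set $F\cup\{\varphi(z)\}\subset\varphi(V)$ lies in an algebraic subgroup $P$. By (F0), $M\subset P$; and $\psi(z)\in P$ because $\varphi(z_0)\in F$, so $H_z\subset P$. Moreover
$$\operatorname{Lie}H_z\subset L\subset\operatorname{Lie}M .$$
By (F3), $H_z^\circ\subset M$. Since $z\in S_N$, we get $\psi(z)^N\in H_z^\circ\subset M$. The group $P$ depended on $z$, but the conclusion does not mention it.

The set $\{z\in Z:\psi(z)^N\in M\}$ is closed in $Z$, since $z\mapsto\psi(z)^N$ is a morphism and $M$ is closed in $\mathfrak G$. It contains the dense set $S_N$. So $\psi(z)^N\in M$ for all $z\in Z$.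

**Step 6: removing the exponent.** Lemma 1, applied to $\psi$ and $\psi(z_0)=e$, gives $\psi(Z)\subset M$. As $\varphi(z_0)\in F\subset M$, we get $\varphi(Z)=\varphi(z_0)\psi(Z)\subset M$. This holds for every component $Z$, so $\varphi(V)\subset M$. $\square$

## 7. Theorem A, and the equivalences in Theorem B

Assume that every finite subset of $\mathfrak G$ lies in an algebraic subgroup. For countable $\mathbb K$, Section 3 proved that $\mathfrak G$ is nested. Let $\mathbb K$ be uncountable.

**Step 1: every $G_i$ lies in an algebraic subgroup.** Apply Section 6 to the inclusion morphism $G_i\hookrightarrow\mathfrak G$. This proves (i)$\Rightarrow$(iii).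

**Step 2: building the chain.** Here we use only that every $G_i$ lies in an algebraic subgroup. Put $i_1=1$. Given $i_n$, choose an algebraic subgroup $M_n\supset G_{i_n}$, and then $i_{n+1}>i_n$ with $M_n\subset G_{i_{n+1}}$, which is possible since $M_n$ is contained in some $G_i$. Then
$$G_{i_1}\subset M_1\subset G_{i_2}\subset M_2\subset G_{i_3}\subset\cdots ,$$
so $M_1\subset M_2\subset\cdots$ are algebraic subgroups with union $\mathfrak G$. Thus $\mathfrak G$ is nested, which proves (iii)$\Rightarrow$(ii) and, together with Step 1, Theorem A. All inclusions in the chain are closed embeddings, so the identity map is a morphism in both directions between the filtrations $(M_n)$ and $(G_i)$. Hence $(M_n)$ is an admissible filtration, as (iii) asserts.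

**Step 3: closing the circle.** If $\mathfrak G=\bigcup_nM_n$ with $M_1\subset M_2\subset\cdots$ algebraic subgroups, any finite subset lies in one $M_n$. This is (ii)$\Rightarrow$(i), and the converse of Theorem A.

Since $\mathrm{Aut}(X)$ is an ind-group and "algebraic subgroup" has the same meaning there, the second version of the conjecture is the special case $\mathfrak G=\mathrm{Aut}(X)$. $\square$

## 8. Commutative ind-groups

We prove Corollary C. If $\mathfrak G$ is nested, each element lies in an algebraic subgroup. Conversely, let $\mathfrak G$ be commutative, and suppose each element lies in an algebraic subgroup. By Theorem A it is enough to treat a finite set $g_1,\dots,g_k$.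

Choose algebraic subgroups $H_l\ni g_l$. By commutativity $\Gamma=H_1\cdots H_k$ is a subgroup. It is the image of the multiplication morphism $H_1\times\cdots\times H_k\to G_n$ for some $n$, so $\Gamma\subset G_n$. By (F0), $\overline\Gamma$ is an algebraic subgroup, and it contains $g_1,\dots,g_k$. $\square$

Without commutativity the product of two algebraic subgroups need not lie in an algebraic subgroup: in Section 1, $\sigma$ and $u$ each lie in one, and $\sigma\circ u$ does not. In that example the product is an element lying in no algebraic subgroup. So one may ask whether, for noncommutative $\mathfrak G$, it is enough that all elements, or all pairs, or all $k$-tuples lie in algebraic subgroups. Theorem D says no.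

## 9. When only $k$-tuples are controlled: a Golod–Shafarevich algebra

We want a group of the form $1+A_+$, where $A=\bigoplus_{n\ge0}A_n$ is a graded algebra with $A_0=\mathbb K$, generated by $x_1,\dots,x_d$ in degree $1$, and $A_+=\bigoplus_{n\ge1}A_n$. Two properties are needed:

- (a) any $k$ elements of $A_+$ generate a nilpotent (non-unital) subalgebra $B$; then $1+B$ will be an algebraic subgroup;
- (b) $\dim A=\infty$; then $1+x_1,\dots,1+x_d$ will not lie in an algebraic subgroup.

The first idea is to fix $N$ and force all products of $N$ factors from any $k$-element subset of $A_+$ to vanish. This is incompatible with (b). In particular it would give $f^N=0$ for all $f\in A_+$, and by the Nagata–Higman theorem (in characteristic zero, an associative algebra satisfying $f^N=0$ for all $f$ is nilpotent) $A_+$ would be nilpotent. Being finitely generated, it would be finite-dimensional. So the exponent must grow with the degrees of the elements: for elements of $A_{\le D}=\bigoplus_{1\le i\le D}A_i$ we impose an exponent $N_D$, and we choose the $N_D$ so large that few relations of low degree are created.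

There are infinitely many elements of degree at most $D$, but finitely many relations suffice. Take $k=1$, $d=2$, $D=1$, $N=2$, and $f=c_1x_1+c_2x_2$ with indeterminate coefficients:
$$f^2=c_1^2\,x_1^2+c_1c_2\,(x_1x_2+x_2x_1)+c_2^2\,x_2^2 .$$
The three relations $x_1^2=x_1x_2+x_2x_1=x_2^2=0$ force $f^2=0$ for all values of $c_1,c_2$. They are too many, since the quotient is the exterior algebra, of dimension $4$. But with exponent $N$ there are only $N+1$ such relations, one for each monomial $c_1^ac_2^{N-a}$, and they have degree $N$, where the free algebra has dimension $2^N$.

**Step 1: the parameters and the relations.** Put $d=k+1$ and fix $\tau\in(1/d,1/k)$, so that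
$$0<\tau<1,\qquad k\tau<1<d\tau .$$
Let $\mathcal F=\mathbb K\langle x_1,\dots,x_d\rangle$ be the free unital algebra, with $\deg x_i=1$. For $D\ge1$ let $W_D$ be the set of words of length $1,\dots,D$. Take commuting variables $c_{j,w}$ for $1\le j\le k$, $w\in W_D$; there are $s_D=k|W_D|$ of them. Put $f_j=\sum_{w\in W_D}c_{j,w}w$. For $N\ge1$ and $\underline j=(j_1,\dots,j_N)\in\{1,\dots,k\}^N$ expand
$$f_{j_1}\cdots f_{j_N}=\sum_\mu c^\mu\,p_{\underline j,\mu},\qquad p_{\underline j,\mu}\in\mathcal F .$$
Here $c^\mu$ runs over monomials of degree $N$ in $s_D$ variables; each exponent lies in $\{0,\dots,N\}$, so there are at most $(N+1)^{s_D}$ of them. Each $p_{\underline j,\mu}$ is a sum of products of $N$ words whose coefficients multiply to $c^\mu$. Their total length is determined by $c^\mu$, so $p_{\underline j,\mu}$ is homogeneous, of degree at least $N$.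

For a value $N=N_D$ still to be chosen, let $E_D$ be the set of nonzero $p_{\underline j,\mu}$. There are $k^N$ tuples $\underline j$, and $\tau<1$, so
$$\sum_{p\in E_D}\tau^{\deg p}\le k^N(N+1)^{s_D}\,\tau^N=(k\tau)^N(N+1)^{s_D}.$$
With $D$ fixed, the right side tends to $0$ as $N\to\infty$, because $k\tau<1$. Choose $N_D\ge2$ so that
$$\sum_{p\in E_D}\tau^{\deg p}<2^{-D}(d\tau-1). \tag{2}$$
(For $k=1$, $d=2$, $\tau=3/4$, $D=1$, the sum is exactly $(N+1)(3/4)^N$ and the bound is $1/4$; $N_1=15$ will do, since $16\cdot(3/4)^{15}<0.22$.)

Let $E=\bigcup_DE_D$, let $I\subset\mathcal F$ be the two-sided ideal generated by $E$, and let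
$$A=\mathcal F/I=\bigoplus_{n\ge0}A_n,\qquad b_n=\dim A_n .$$
Let $r_i$ be the number of elements of degree $i$ in $E$. As $N_D\ge2$, we have $r_0=r_1=0$, so $b_0=1$. Summing (2) over $D$,
$$\rho:=\sum_ir_i\tau^i<d\tau-1 . \tag{3}$$
In particular every $r_i$ is finite.

**Step 2: a recursive lower bound for $b_n$.** Let $V=\langle x_1,\dots,x_d\rangle$ and $U=\operatorname{span}E$, and let $C$ be a graded complement of the graded ideal $I$ in $\mathcal F$, so $\dim C_n=b_n$. We claim
$$I=IV+CU. \tag{4}$$
Indeed $\mathcal F=\mathbb K\oplus\mathcal FV$, so $I=\mathcal FU\mathcal F=\mathcal FU+\mathcal FU\mathcal FV=\mathcal FU+IV$. Next, $\mathcal F=C\oplus I$ gives $\mathcal FU=CU+IU$. Finally, $U$ has no component of degree $0$, so $U\subset\mathcal FV$ and $IU\subset I\mathcal FV=IV$. Since $CU\subset I$ and $IV\subset I$, this proves (4).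

Now compare dimensions in degree $n\ge1$. We have $\dim I_n=d^n-b_n$. The degree $n$ part of $IV$ is $I_{n-1}V$, of dimension at most $d(d^{n-1}-b_{n-1})$. The degree $n$ part of $CU$ is $\sum_iC_{n-i}U_i$, of dimension at most $\sum_ir_ib_{n-i}$, with $b_m=0$ for $m<0$. So
$$d^n-b_n\le d(d^{n-1}-b_{n-1})+\sum_ir_ib_{n-i},$$
that is,
$$b_n\ge d\,b_{n-1}-\sum_ir_ib_{n-i}\qquad(n\ge1). \tag{5}$$

**Step 3: $A$ is infinite-dimensional.** Suppose $\dim A<\infty$. Then $P=\sum_nb_n\tau^n$ is a finite sum, and $P\ge b_0=1$. Multiply (5) by $\tau^n$ and sum over $n\ge1$. The left side gives $P-1$, the first term on the right gives $d\tau P$, and the second gives $\rho P$ (it has no $n=0$ term, as $r_0=0$; all terms are nonnegative and the sums converge). So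
$$P-1\ge d\tau P-\rho P,\qquad\text{i.e.}\qquad P\,(1-d\tau+\rho)\ge1 .$$
But $P>0$ and $1-d\tau+\rho<0$ by (3), a contradiction.

**Step 4: $k$ elements generate a nilpotent subalgebra.** Put $A_{\le D}=\bigoplus_{1\le i\le D}A_i$, a finite-dimensional space, and $A_+=\bigcup_DA_{\le D}$. Let $f_1,\dots,f_k\in A_{\le D}$. Each $f_j$ is the image of a linear combination of words in $W_D$. So a product of $N_D$ factors from $\{f_1,\dots,f_k\}$ is the image of $\sum_\mu c^\mu p_{\underline j,\mu}$, with scalars substituted for the variables $c_{j,w}$. Every $p_{\underline j,\mu}$ is zero or in $E_D\subset I$, so the product vanishes in $A$. Hence the non-unital subalgebra $B$ generated by $f_1,\dots,f_k$ is nilpotent and is spanned by the products of fewer than $N_D$ factors. So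
$$\dim B<\infty,\qquad B\subset A_{\le DN_D}.$$
Also $f^{N_D}=0$ for every $f\in A_{\le D}$ (take $f_1=f$).

**Step 5: the ind-group.** Let $\mathfrak G=1+A_+$, filtered by the affine spaces $1+A_{\le D}$, each closed in the next. Multiplication is a polynomial map $(1+A_{\le D})\times(1+A_{\le D'})\to1+A_{\le D+D'}$. By Step 4 each element of $\mathfrak G$ is invertible in $\mathfrak G$, with inverse
$$(1+f)^{-1}=\sum_{i<N_D}(-f)^i\qquad(f\in A_{\le D}),$$
and this is a polynomial map $1+A_{\le D}\to1+A_{\le DN_D}$. So $\mathfrak G$ is an affine ind-group filtered by affine spaces.

**Step 6: any $k$ elements lie in a unipotent algebraic subgroup.** Given $1+f_1,\dots,1+f_k\in\mathfrak G$, choose $D$ with all $f_j\in A_{\le D}$, and let $B$ be as in Step 4. Then $1+B$ contains the given elements. It is closed under products, because $B$ is a subalgebra, and under inverses, by the formula above. It is an affine subspace, hence a closed subset, of $1+A_{\le DN_D}$. So it is an algebraic subgroup. It is unipotent: it acts on the finite-dimensional space $\mathbb K1\oplus B$ by left multiplication. The matrix of $1+b$ depends on $b$ by polynomials of degree at most $1$, and applying it to $1$ recovers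 $1+b$, so this is a closed embedding into a general linear group. And $(1+b)-1=b$ acts nilpotently, as $B$ is nilpotent.

**Step 7: $\mathfrak G$ is not nested.** If it were, the finite set $1+x_1,\dots,1+x_d$ would lie in one algebraic subgroup. An algebraic subgroup is contained in some $1+A_{\le D}$, so the group $\Gamma$ generated by these elements would lie in $1+A_{\le D}$. Consider the linear span of $\Gamma$. It is closed under multiplication and contains $1$, hence also each $x_i=(1+x_i)-1$; so it is a unital subalgebra containing all generators, i.e. it is $A$. But it lies in the finite-dimensional space $\mathbb K\oplus A_{\le D}$, while $\dim A=\infty$ by Step 3. This contradiction proves Theorem D. $\square$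

Theorem D does not conflict with Theorem A: the set $\{1+x_1,\dots,1+x_{k+1}\}$ has $k+1$ elements and lies in no algebraic subgroup, although every $k$-element subset of $\mathfrak G$ does.
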